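\title{Fixed point sets of finite groups in the untwisted outer space of a right-angled Artin group}

\begin{abstract}
Let $A_\Gamma$ be a right-angled Artin group, let $U^0(A_\Gamma)\le \operatorname{Out}(A_\Gamma)$ be its untwisted subgroup, and let $K_\Gamma$ be the contractible complex of Charney, Stambaugh and Vogtmann, on which $U^0(A_\Gamma)$ acts properly and cocompactly. We prove that the fixed point set in $K_\Gamma$ of every finite subgroup of $U^0(A_\Gamma)$ is contractible, so that $K_\Gamma$ is a cocompact model for the classifying space for proper actions $\underline{E}U^0(A_\Gamma)$. The proof is Morse-theoretic. The Morse function is an intersection number with a fixed vertex $X_0$ of $K_\Gamma$, and it satisfies an uncrossing inequality for pairs of incompatible partitions. Each descending link contains a factor that is either a canonical cone or a finite poset that can be dismantled, and the set of minima contracts canonically to $X_0$.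
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\Gamma$ be a finite simplicial graph with vertex set $V$. The right-angled Artin group $A_\Gamma$ has one generator for each vertex, and its only relations say that two generators commute when their vertices are joined by an edge. A graph without edges gives a free group, and a complete graph gives a free abelian group. For $v\in V$ let $\operatorname{lk}(v)$ be the set of vertices adjacent to $v$, and let $\operatorname{st}(v)=\operatorname{lk}(v)\cup\{v\}$.

The \emph{untwisted subgroup} $U^0(A_\Gamma)\le\operatorname{Out}(A_\Gamma)$ is generated by the outer classes of the following automorphisms: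
\begin{enumerate}
\item[(i)] inversions $v\mapsto v^{-1}$, with all other generators fixed;
\item[(ii)] partial conjugations: for $m\in V$ and a connected component $C$ of $\Gamma\setminus\operatorname{st}(m)$, send $v\mapsto m^{-1}vm$ for $v\in C$ and fix all other generators;
\item[(iii)] folds $v\mapsto vw$ or $v\mapsto wv$, where $v\ne w$ are not adjacent and $\operatorname{lk}(v)\subseteq\operatorname{lk}(w)$.
\end{enumerate}
Equivalently, it is generated by the Whitehead automorphisms and inversions in the sense of \cite{CSV}. Twists (transvections $v\mapsto vw$ with $v,w$ adjacent) and graph automorphisms are not among the generators.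

Charney, Stambaugh and Vogtmann \cite{CSV} construct a space $K_\Gamma$ for this group. A \emph{$\Gamma$-complex} is a special locally CAT(0) cube complex obtained from the Salvetti complex $\mathbb S_\Gamma$ by a blow-up along a family of compatible $\Gamma$-Whitehead partitions. It is \emph{marked} by an untwisted homotopy equivalence $h\colon X\to\mathbb S_\Gamma$, and two marked complexes are equivalent when they differ by an isometry of cube complexes that is compatible with the markings up to homotopy. The equivalence classes are ordered by hyperplane collapse, $K_\Gamma$ is the geometric realization of this poset, and $U^0(A_\Gamma)$ acts by changing the marking. The space, its topology and the action are exactly those of \cite{CSV}; Section~\ref{sec:inputs} lists the properties that we use. The space $K_\Gamma$ is contractible, it is contained in the outer space $O_\Gamma$ of $A_\Gamma$, and the action is proper and cocompact. It is known that every finite subgroup of $U^0(A_\Gamma)$ fixes a point of $K_\Gamma$, which generalizes the fact that every finite subgroup of $\operatorname{Out}(F_n)$ fixes a point of Culler--Vogtmann Outer Space.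

For a group $G$, a \emph{model for $\underline EG$}, the classifying space for proper actions, is a $G$-CW complex whose fixed point set under a subgroup $H$ is contractible when $H$ is finite and empty when $H$ is infinite. Properness gives the second condition for $K_\Gamma$, and the facts above give the first condition for the trivial group and nonemptiness in general. The following conjecture, posed in \cite{BCV}, asks for the rest.

\medskip
\noindent\textbf{Conjecture.} \emph{For every finite subgroup $H\le U^0(A_\Gamma)$ the fixed point set $K_\Gamma^H$ is contractible.}
\medskip

The smallest cases agree with it. If $\Gamma$ is complete there is nothing to blow up and $K_\Gamma$ is a point (Section~\ref{sec:inputs}). If $A_\Gamma$ is free of rank two, then $K_\Gamma$ is a tree (Section~\ref{sec:free}), and a nonempty fixed point set in a tree is a subtree, because the geodesic between two fixed points is fixed. In general we have no such geodesics to work with. What would replace them is a contraction of $K_\Gamma$ to a fixed vertex that commutes with $H$, since such a contraction restricts to $K_\Gamma^H$. The proof below comes close to producing one.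

\begin{theorem}\label{thm:A}
For every finite subgroup $H\le U^0(A_\Gamma)$ the fixed point set $K_\Gamma^H$ is contractible, and for every infinite subgroup $H\le U^0(A_\Gamma)$ it is empty. Hence $K_\Gamma$ is a cocompact model for $\underline EU^0(A_\Gamma)$.
\end{theorem}

Finiteness of $H$ is used only to find a fixed vertex. The work goes into the following statement.

\begin{theorem}\label{thm:B}
Let $X_0$ be a vertex of $K_\Gamma$, that is, a marked $\Gamma$-complex, and let $H\le U^0(A_\Gamma)$ fix $X_0$. Then $K_\Gamma^H$ is contractible.
\end{theorem}

\begin{corollary}\label{cor:norm}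
Let $G=U^0(A_\Gamma)$ and let $H\le G$ be finite. Then $K_\Gamma^H$ is a cocompact model for $\underline E(N_G(H)/H)$. In particular $N_G(H)$, $C_G(H)$ and $N_G(H)/H$ are of type $F_\infty$.
\end{corollary}

\subsection{The method}

Since $H$ fixes $X_0$, any quantity that is defined from $X_0$ without choices is $H$-invariant. We attach to each hyperplane $a$ of each marked $\Gamma$-complex a weight $\|a\|\in\mathbb Z_{\ge0}$, which counts how often $a$ crosses the hyperplanes of $X_0$ as seen by the dynamics of elements of $A_\Gamma$ on the two universal covers (Sections~\ref{sec:types} and~\ref{sec:crossing}). The norm $n(\sigma)$ of a marked Salvetti complex $\sigma$ is the sum of the weights of its hyperplanes, and the norm of a general vertex is the least norm of a marked Salvetti complex below it.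

The main tool is an uncrossing inequality (Section~\ref{sec:uncross}). Two incompatible partitions $M,P$ can be replaced by two others $M',P'$, each compatible with both $M$ and $P$, such that $\|M'\|+\|P'\|\le\|M\|+\|P\|$. We build $K_\Gamma^H$ from a subcomplex $|E^H|$ of minima by adding vertices in order of increasing norm. The descending link of an added vertex is a join, and one factor is contractible for one of two reasons. Either it is a cone in a canonical way, so that the contraction commutes with $H$; or it is the fixed point set of a finite poset that the uncrossing inequality allows us to dismantle (Section~\ref{sec:links}). The dismantling involves choices that are not $H$-invariant, but a lemma of Stong shows that the fixed point set of such a poset is contractible all the same. Finally we identify the minima: they lie over the marked Salvetti complexes that have a common blow-up with $X_0$, and they contract to $X_0$ by a canonical zigzag of three order-preserving maps (Section~\ref{sec:contract}). Of the contractibility of $K_\Gamma$ only connectedness is used, in Lemma~\ref{lem:allgood}.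

Section~\ref{sec:free} carries out this plan by hand for free groups, completely in rank two.

\section{Marked $\Gamma$-complexes}\label{sec:setup}

Write $A=A_\Gamma$ and $V^\pm=V\sqcup V^{-1}$. Elements of $V^\pm$ are \emph{letters}. Two letters are \emph{adjacent} if their vertices are; in particular $x$ and $x^{-1}$ are not adjacent. Let $\Gamma^\pm$ be the graph on $V^\pm$ with these adjacencies. For $L\subset V$ put $L^\pm=L\cup L^{-1}$ and let $A_L$ be the subgroup generated by $L$. When a letter is said to lie in $L$, or $L$ is compared with a set of letters, $L^\pm$ is meant. A \emph{link} is a set of the form $L=\operatorname{lk}(m)$; it is a proper subset of $V$.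

\subsection{Cube complexes and reduced words}\label{sec:standard}

A \emph{hyperplane} of a cube complex is determined by a class of edges under the equivalence relation generated by being opposite in a square; edges in the class are \emph{parallel} and \emph{dual} to the hyperplane. We use the following standard facts about a CAT(0) cube complex, with the edge-path metric $d$ on its vertices.
\begin{itemize}
\item[(G1)] Each hyperplane divides the vertices into two convex half-spaces. An edge path is geodesic if and only if it crosses no hyperplane twice. Two distinct hyperplanes cross, that is, are dual to the two directions of one square, if and only if each of the four intersections of their half-spaces (\emph{quadrants}) contains a vertex.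
\item[(G2)] A convex subcomplex $c$ has gates: for each vertex $h$ there is a unique nearest vertex $\pi_c(h)\in c$, and $d(p,h)=d(p,\pi_c(h))+d(\pi_c(h),h)$ for $p\in c$. A hyperplane separating $h$ from $\pi_c(h)$ separates $h$ from $c$, and so does not cross $c$. A hyperplane separates $\pi_c(h)$ from $\pi_c(h')$ if and only if it crosses $c$ and separates $h$ from $h'$.
\end{itemize}

The Salvetti complex $\mathbb S_\Gamma$ has one vertex, one oriented edge for each $v\in V$, and one $k$-cube, with opposite faces identified, for each $k$-clique of $\Gamma$. Its universal cover is a CAT(0) cube complex whose $1$-skeleton is the Cayley graph of $A$, so geodesics are reduced words.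
\begin{itemize}
\item[(R1)] A word is reduced if and only if it has no subword $xux^{-1}$ in which every letter of $u$ is adjacent to the letter $x$. Two reduced words for one element differ by swaps of neighboring adjacent letters. Hence an element $g$ has a well-defined support in $V$; $g\in A_L$ if and only if its support lies in $L$; cosets $qA_L$ span convex subcomplexes whose edges are labeled by letters of $L$; and $A_L\cap A_{L'}=A_{L\cap L'}$. Two distinct letters that begin reduced words for one element are adjacent, since they must be swapped in passing from one word to the other.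
\item[(R2)] $A_L$ is \emph{root-closed}: if $g^n\in A_L$ with $n\ne0$, then $g\in A_L$. Indeed, write $g=uwu^{-1}$ as a reduced word with $w$ cyclically reduced; then $uw^nu^{-1}$ is reduced for $n>0$, so $g$ and $g^{\pm n}$ have the same support. The image of a root-closed subgroup under an automorphism of $A$, in particular a conjugate, is root-closed.
\end{itemize}

\subsection{Cuts and partitions}\label{sec:cuts}

Uncrossing two partitions can produce a side with one element. Such an object is not a $\Gamma$-Whitehead partition, but it describes a hyperplane that is already present in the Salvetti complex, so we allow it from the start.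

\begin{definition}
A \emph{cut} $P$ with link $L=L_P$ is a pair of disjoint nonempty \emph{sides} $P^+,P^-$ with $P^+\sqcup P^-=V^\pm\setminus L^\pm$, each a union of components of $\Gamma^\pm\setminus L^\pm$, such that some $v$ with $\operatorname{lk}(v)=L$ is \emph{split}, meaning that $v$ and $v^{-1}$ lie on different sides. Put
\[
\max(P)=\{v\in V:\operatorname{lk}(v)=L_P \text{ and } P\text{ splits }v\}.
\]
A cut whose sides both have at least two elements is a \emph{$\Gamma$-Whitehead partition}, or simply a \emph{partition}. The other cuts are \emph{thin}.
\end{definition}

We use constantly that a letter outside $L_P$ adjacent to a letter of a side of $P$ lies in that side. It follows that a split vertex $v$ has $\operatorname{lk}(v)\subset L_P$, since a neighbor outside $L_P$ would join $v$ to $v^{-1}$. For a letter $x=v^{\pm1}$, the set $\{x\}$ is a component of $\Gamma^\pm\setminus\operatorname{lk}(v)$, so there is a thin cut $D_x$ with link $\operatorname{lk}(v)$ and side $\{x\}$. Every thin cut has this form, because each side contains a letter of every split vertex, and $\max(D_x)=\{v\}$.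

Two cuts $P,Q$ are \emph{adjacent} if $\max(P)\subset L_Q$. Let $p,q$ be any vertices with $\operatorname{lk}(p)=L_P$ and $\operatorname{lk}(q)=L_Q$. Whether $p\in\operatorname{lk}(q)$ depends only on the two links, since $p\in L_Q$ if and only if $q\in L_P$. So $P,Q$ are adjacent if and only if $p\in L_Q$, if and only if $q\in L_P$; adjacency is symmetric and depends only on the links. Two partitions are \emph{compatible} if they are adjacent or some side of one is disjoint from some side of the other. A partition is compatible with itself. Incompatible partitions are not adjacent, and all four of their quadrants $P^\alpha\cap Q^\beta$ are nonempty.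

\subsection{What we use about $K_\Gamma$}\label{sec:inputs}

Let $\mathcal K$ be the poset of marked $\Gamma$-complexes. A \emph{Salvetti} is an element $\sigma\in\mathcal K$ whose underlying complex is $\mathbb S_\Gamma$. To \emph{collapse} a set of hyperplanes of a cube complex is to project each cube along the directions of the edges dual to those hyperplanes; the other hyperplanes are \emph{retained}. We take the following facts from \cite{CSV} and \cite{BCV}.
\begin{itemize}
\item[(F1)] $K_\Gamma=|\mathcal K|$, where $Z\le Y$ if and only if $Z$ is obtained from $Y$ by a hyperplane collapse $c\colon Y\to Z$, which is a homotopy equivalence compatible with the markings. Every element of $\mathcal K$ lies above some Salvetti. The elements above $\sigma$ are exactly the blow-ups $\sigma^\Pi$, where $\Pi$ is a set of pairwise compatible partitions; $\sigma^\emptyset=\sigma$; and for $\Pi\subset\Pi'$, collapsing the hyperplanes labeled by $\Pi'\setminus\Pi$ (see (F2)) gives $\sigma^{\Pi'}\ge\sigma^\Pi$, the retained hyperplanes keeping their labels.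
\item[(F2)] The hyperplanes of $\sigma^\Pi$ are embedded and two-sided, and they are labeled by $V\sqcup\Pi$. Two of them cross if and only if their labels are \emph{adjacent}: adjacent vertices, a vertex $v$ and a partition $P$ with $v\in L_P$, or adjacent partitions. The complex $\sigma^P=\sigma^{\{P\}}$ has two vertices, called $+$ and $-$, joined by an edge $e_P$. An oriented edge labeled by a letter $z\in P^\alpha$ issues from the vertex $\alpha$, and so ends at the vertex of the side of $z^{-1}$. For $z\in L_P$ there is a $z$-loop at each vertex and a square $e_P\times z$, and these are the only squares containing $e_P$.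
\item[(F3)] If $v\in\max(P)$, collapsing the hyperplane $v$ of $\sigma^P$ gives a Salvetti $\sigma^P/v\le\sigma^P$.
\item[(F4)] $K_\Gamma$ is connected (indeed contractible), and $U^0(A_\Gamma)$ acts properly and cocompactly.
\item[(F5)] Every finite subgroup of $U^0(A_\Gamma)$ fixes a point of $K_\Gamma$.
\end{itemize}
Thus $\sigma^P$ is obtained from $\sigma$ by pulling the vertex apart along an edge, with the ends of the old edges distributed according to the sides of $P$. If $\Gamma$ is complete, then $V^\pm\setminus\operatorname{lk}(v)=\{v,v^{-1}\}$, every cut is thin, $K_\Gamma$ is discrete, and by (F4) it is a point.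

Let $\operatorname{Hyp}(X)$ be the set of hyperplanes of $X$. The group $U^0(A_\Gamma)$ acts on $\mathcal K$ by poset automorphisms that preserve $|\operatorname{Hyp}(X)|$, and this number is strictly increasing along chains. So an element that maps a simplex to itself fixes its vertices. A point of $K_\Gamma$ lies in the interior of a unique simplex, and therefore
\begin{equation}\label{eq:fix}
K_\Gamma^H=|\mathcal K^H|;\quad\text{if $H$ fixes a point of $K_\Gamma$, it fixes an element of $\mathcal K$.}
\end{equation}

Through the marking, $A$ acts freely on the universal cover $\widetilde X$, a CAT(0) cube complex. The action is defined up to an inner automorphism; twisting by conjugation by $k$ gives a complex that is equivariantly isomorphic to the original one through the action of $k$. So the $A$-complex $\widetilde X$ is well defined up to equivariant isomorphism. Since hyperplanes of $X$ are embedded and two-sided, distinct lifts of a hyperplane do not cross, and the stabilizer of a lift preserves each of its half-spaces. If $\eta\in U^0(A_\Gamma)$ is represented by $\varphi\in\operatorname{Aut}(A)$, then $\widetilde{\eta X}$ is $\widetilde X$ with the action $g*x=\psi(g)x$,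 where $\psi=\varphi^{\pm1}$ and the sign depends only on the convention for the action.

\emph{Coordinates at a Salvetti.} When a Salvetti $\sigma$ is fixed, we write $\widetilde S$ and $\widetilde S^P$ for the universal covers of $\sigma$ and $\sigma^P$, and we choose a base vertex of $\widetilde S$. The edges of $\sigma$ then give a generating set of $A$, which we identify with $V$; the vertices of $\widetilde S$ are the elements of $A$, the $1$-skeleton is the Cayley graph for this generating set, and $A$ acts by left multiplication. Letters, subgroups $A_L$, and cuts \emph{at $\sigma$} refer to this generating set.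

\subsection{Collapses and universal covers}

We shall compare hyperplanes of different complexes, and we need to know that a collapse does not change the hyperplanes that it retains.

\begin{lemma}\label{lem:collapse}
Let $Z\le Y$ in $\mathcal K$, with collapse $c\colon Y\to Z$ and equivariant lift $\tilde c\colon\widetilde Y\to\widetilde Z$.
\begin{enumerate}
\item[(1)] $\tilde c$ is surjective, also on vertices, and each of its fibers is connected and maps homeomorphically onto a fiber of $c$.
\item[(2)] $\tilde c$ induces an equivariant bijection $J\mapsto\tilde cJ$ from the lifts of retained hyperplanes to the hyperplanes of $\widetilde Z$.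
\item[(3)] $J$ separates vertices $y,y'$ if and only if $\tilde cJ$ separates $\tilde c(y),\tilde c(y')$.
\end{enumerate}
Consequently $\operatorname{Hyp}(Z)$ is identified with the set of retained hyperplanes of $Y$, and stabilizers, half-spaces and crossings of lifts of retained hyperplanes correspond.
\end{lemma}

\begin{proof}
(1) The image of $\tilde c$ is $A$-invariant and maps onto $Z$, so it is everything. If a point of a cube maps to a vertex, so does the vertex of that cube obtained by rounding the collapsed coordinates. Let $F=c^{-1}(z)$. It is connected, being a class of the equivalence relation generated by moving in collapsed directions. A loop in $F$ is trivial in $\pi_1(Z)$, hence in $\pi_1(Y)$. So the preimage of $F$ in $\widetilde Y$ is a disjoint union of copies of $F$, permuted simply transitively by $A$. Each copy maps to a single point of the preimage of $z$, which is a discrete free $A$-orbit, and by equivariance exactly one copy lies over each point of the orbit.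

(2) Opposite retained edges of a square of $\widetilde Y$ have equal images or images that are opposite in a square, so the map is defined; it is surjective by (1). Suppose two edges have the same image edge $e$. Each point of the fiber over the midpoint of $e$ lies on exactly one retained hyperplane, and this hyperplane is constant along the slices in collapsed directions that make up the fiber. The fiber is connected, so the two edges are parallel. Every square of $\widetilde Z$ is the image of a square of $\widetilde Y$, so edges with parallel images are parallel, and the map is injective.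

(3) An edge path from $y$ to $y'$ crosses $J$ exactly as often as its image crosses $\tilde cJ$. The statement on crossings follows from (G1) and surjectivity on vertices.
\end{proof}

\section{The method for free groups}\label{sec:free}

In this section $\Gamma$ has at least two vertices and no edges. Nothing here is needed later, but the general proof follows the same steps.

\subsection{Weights}

All links are empty and no labels are adjacent, so by (F2) each $X\in\mathcal K$ is a graph, $\widetilde X$ is a tree, its hyperplanes are its edges, and these have trivial stabilizers. An element $g\ne1$ translates along an axis of $\widetilde X$, so for an edge $f$ the points $g^nx$ lie, for large $n$, on one side $\operatorname{pos}_f(g)$ of $f$, independent of $x$. Fix $X_0\in\mathcal K$. An edge $\mathfrak a$ of $\widetilde X$ and an edge $f$ of $\widetilde X_0$ \emph{cross} if each of the four pairs (side of $\mathfrak a$, side of $f$) is $(\operatorname{pos}_{\mathfrak a}(g),\operatorname{pos}_f(g))$ for some $g\ne1$. For an edge $a$ of $X$ let $\|a\|$ be the sum, over the edges $s$ of $X_0$, of the number of lifts of $a$ that cross a fixed lift of $s$; it is finite by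 Lemma~\ref{lem:finite} below. Two edges of one tree have an empty quadrant and do not cross. By Lemma~\ref{lem:collapse}, positions are unchanged by collapses, so $\|a\|=0$ for every edge $a$ of a graph $Z\ge X_0$. The weight measures the obstruction to seeing $a$ and the edges of $X_0$ in a common blow-up.

Fix a rose $\sigma$, so that $\widetilde S$ is the Cayley tree, and fix an edge $f$ of $\widetilde X_0$, whose sides we call \emph{signs}. For $h\in A$ and $g\ne1$, the \emph{direction} of $g$ at $h$ is the first letter of the geodesic from $h$ to $g^nh$ for large $n$. A partition $P$ has one lift $\varepsilon_h$ in $\widetilde S^P$ over each vertex $h$, and by (F2) the position of $g$ with respect to $\varepsilon_h$ is the side of $P$ containing the direction of $g$ at $h$. The same recipe for the thin cut $D_x$ gives the position with respect to the edge from $h$ to $hx$. Say that a set of letters \emph{sees} a sign at $h$ if some $g\neq1$ of that sign has its direction at $h$ in the set. Every letter $x$ sees some sign (take $g=hxh^{-1}$), and a cut crosses $f$ at $h$ if and only if both sides see both signs.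

\subsection{Uncrossing at one vertex}\label{sec:freeuncross}

Let $M,P$ be cuts with sides $M_1,M_2$ and $P_1,P_2$. Move the overlap $M_2\cap P_2$ across in each of them: let $M'$ have sides $M'_2=M_2\cap P_1$ and $M'_1=M_1\sqcup(M_2\cap P_2)$, and let $P'$ have sides $P'_2=P_2\cap M_1$ and $P'_1=P_1\sqcup(M_2\cap P_2)$. Assume that $M'$ and $P'$ are cuts. We claim:
\begin{quote}
\emph{if $M'$ crosses $f$ at $h$ and $M$ does not, then $P$ crosses $f$ at $h$ and $P'$ does not.}
\end{quote}
Indeed, $M'_2$ sees both signs, hence so do $M_2$ and $P_1$. As $M$ does not cross, $M_1$ misses a sign $\epsilon$. As $M'_1$ sees $\epsilon$, the overlap $M_2\cap P_2$ sees $\epsilon$. The nonempty set $P'_2\subset M_1$ sees $-\epsilon$ only. So $P'$ does not cross, while $P_2$ contains the overlap and $P'_2$, sees both signs, and $P$ crosses. By this claim and its mirror image, at each $h$ the number of crossings among $M',P'$ is at most the number among $M,P$. Summing over $h$ and over the edges of $X_0$ gives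
\[
\|M'\|+\|P'\|\le\|M\|+\|P\|.
\]

\subsection{Rank two}\label{sec:ranktwo}

Let $V=\{x,y\}$. A partition has two sides of two letters and splits a vertex, so there are two partitions at a rose $\sigma$:
\[
P=\{x,y\}\,|\,\{x^{-1},y^{-1}\},\qquad Q=\{x,y^{-1}\}\,|\,\{x^{-1},y\}.
\]
Their quadrants are the four singletons, so they are incompatible. Hence two theta graphs lie above each rose, three roses lie below each theta graph by (F3), and $K_\Gamma$ is a graph; being contractible, it is a tree.

Let the norm of a rose be the sum of the weights of its two edges, and the norm of a theta graph the least norm of a rose below it, obtained by collapsing a heaviest edge. Name the letters of $\sigma$ so that $\|x\|\ge\|y\|$. Then $\sigma^P$ has smaller norm than $\sigma$ if and only if $\|P\|<\|x\|$. Uncross $P$ and $M=Q$ with $P_1=\{x,y\}$ and $M_2=\{x,y^{-1}\}$: the new cuts are $D_x$ and $D_{x^{-1}}$, and so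
\[
\|P\|+\|Q\|\ge2\|x\|.
\]
Therefore at most one of the two theta graphs above $\sigma$ has smaller norm than $\sigma$. A rose that has such a neighbor should flow to it; call the other roses \emph{terminal}. A theta graph with a unique heaviest edge should flow to the unique rose of least norm below it. If a theta graph has two heaviest edges, write it as $\sigma^P$ with $\|P\|=\|x\|$; then $\|Q\|\ge\|x\|$ and $\sigma$ is terminal. So outside the set $E$ of vertices that lie above a terminal rose, every vertex has exactly one direction of descent, and this direction is preserved by any symmetry fixing $X_0$.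

The flow does not end at $X_0$. Let $X_0$ be a rose. All edges of the two theta graphs above $X_0$ have weight $0$, so the five roses below them have norm $0$ and are terminal. Let $\sigma\ne X_0$ be one of them, with coordinates chosen so that $X_0=\sigma^P/x$ and $\operatorname{Hyp}(X_0)=\{P,y\}$. The lifts of $Q$ and $y$ are edges of one tree and do not cross. The lift of $Q$ over the vertex $1$ crosses the lift of $P$ over $1$, since each quadrant contains a letter $g$, whose direction at $1$ is $g$. For $h\ne1$, an element whose direction at $h$ points away from $1$ has direction at $1$ pointing toward $h$, so one of the four pairs is missing. Thus $\|Q\|=1$, the edges of $\sigma^Q$ have weights $0,0,1$, and the other two roses below $\sigma^Q$ have norm $1$ and are not terminal. Lemmas~\ref{lem:good} and~\ref{lem:allgood} show that the terminal roses are exactly those that have a common upper bound with $X_0$, so $E$ is the tree with eleven vertices in Figure~\ref{fig:E}. It contracts in three steps: from $\sigma^Q$ down to $\sigma$, up to the common blow-up $\sigma^P$ of $\sigma$ and $X_0$, and down to $X_0$. The first step is needed because no element of $\mathcal K$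 lies above both $\sigma^Q$ and $X_0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \s in {1,-1}{
  \draw (0,0)--(\s*1.1,0);
  \foreach \t in {1,-1}{
    \draw (\s*1.1,0)--(\s*1.9,\t*0.8)--(\s*2.9,\t*1.0);
    \draw[dashed] (\s*3.8,\t*1.5)--(\s*2.9,\t*1.0)--(\s*3.8,\t*0.5);
    \fill (\s*1.9,\t*0.8) circle (2pt);
    \fill[gray] (\s*3.8,\t*1.5) circle (2pt) (\s*3.8,\t*0.5) circle (2pt);
    \draw[fill=white] (\s*2.9,\t*1.0) circle (2.5pt);
  }
  \draw[fill=white] (\s*1.1,0) circle (2.5pt);
}
\fill (0,0) circle (2pt) node[above] {$X_0$};
\node[above] at (1.9,0.85) {$\sigma$};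
\node[above] at (2.85,1.05) {$\sigma^Q$};
\node[right] at (1.2,0) {$\sigma^P$};
\end{tikzpicture}
\caption{Part of the tree $K_\Gamma$ for the free group of rank two, around a rose $X_0$. Filled vertices are roses and hollow vertices are theta graphs. The solid edges form the set of minima $E$; its five black roses have norm $0$, and the gray roses have norm $1$. The contraction of $E$ moves $\sigma^Q$ to $\sigma$, then to $\sigma^P$, then to $X_0$.}\label{fig:E}
\end{figure}

For general $\Gamma$ three things change. Lifts of a partition are indexed by cosets of $A_L$ instead of vertices, so $M$ and $P$ live on different sets of cosets and the one-vertex argument must be transported from one to the other. A Salvetti can have many directions of descent, which form a poset that has to be contracted. And the canonical maps require hyperplanes of different complexes to be compared without choices, which is the subject of the next section.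

\section{Hyperplanes as length functions}\label{sec:length}

For $a\in\operatorname{Hyp}(X)$ let $T_a$ be the tree dual to the lifts of $a$: its edges are the lifts, and its vertices are the components of their complement in $\widetilde X$. The group $A$ acts without inversion, and the translation length $\ell_a(g)$ is the minimum, over vertices $x$ of $\widetilde X$, of the number of lifts of $a$ separating $x$ from $gx$. The function $\ell_a\colon A\to\mathbb Z_{\ge0}$ depends only on the marked complex and on $a$, and by Lemma~\ref{lem:collapse} it is unchanged when other hyperplanes are collapsed. We show that it determines $a$.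

Fix $\sigma$ and a partition $P$ with link $L$. By Lemma~\ref{lem:collapse}(1) the preimage in $\widetilde S^P$ of a vertex $h\in A$ is an edge $\varepsilon_h$ covering $e_P$. The squares containing $\varepsilon_h$ cover the squares $e_P\times z$ with $z\in L$, and such a square joins the $\pm$-endpoint of $\varepsilon_h$ to the $\pm$-endpoint of $\varepsilon_{hz}$. So $\varepsilon_h$ and $\varepsilon_{h'}$ are parallel if and only if $hA_L=h'A_L$. The lifts of the hyperplane $P$ thus correspond to the cosets $c=qA_L$; we write $(P,c)$ for the lift. Its stabilizer is $\operatorname{Stab}(c)=qA_Lq^{-1}$, and its \emph{$P^\alpha$-side} is the half-space containing the $\alpha$-endpoints of the edges $\varepsilon_h$, $h\in c$.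

Call a word $w=x_1\cdots x_k$ \emph{rigid} if $k=1$ or cyclically consecutive letters belong to distinct non-adjacent vertices. By (R1) all powers of $w$ are reduced.

\begin{lemma}\label{lem:formula}
Let $w=x_1\cdots x_k$ be rigid. For $v\in V$, $\ell_v(w)$ is the number of letters $v^{\pm1}$ in $w$. If no letter of $w$ lies in $L_P$, then
\[
\ell_P(w)=\#\{i\in\mathbb Z/k: x_i^{-1}\text{ and }x_{i+1}\text{ lie on different sides of }P\}.
\]
For $w\in V$, $\ell_P(w)$ is $1$ if $P$ splits $w$ and $0$ otherwise.
\end{lemma}

\begin{proof}
The line $\gamma$ through $1$ that reads $\cdots www\cdots$ is a $w$-invariant geodesic in $\widetilde S$. A $w$-invariant path that crosses each lift of a hyperplane $a$ at most once projects to a point or to a $w$-invariant geodesic line in $T_a$, so $\ell_a(w)$ is the number of crossings in one period. For $a=v$ apply this to $\gamma$. For $a=P$, note that $\gamma$ meets each coset of $A_L$ in an interval, by convexity, and hence in at most one vertex, since no letter is in $L$. Lift $\gamma$ equivariantly to $\widetilde S^P$. By (F2), at a vertex $h$ between the letters $x_i$ and $x_{i+1}$ the lift arrives at the endpoint of $\varepsilon_h$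 on the side of $x_i^{-1}$ and leaves from the endpoint on the side of $x_{i+1}$, and it runs through $\varepsilon_h$ exactly when these differ. Each $(P,c)$ is crossed at most once, and the formula follows. The last claim is the case $k=1$ if $w\notin L$; if $w\in L$, then $w$ fixes the edge $(P,A_L)$ of $T_P$ and is not split.
\end{proof}

\begin{lemma}\label{lem:distinct}
For fixed $\sigma$, the functions $\ell_v$ for $v\in V$ and $\ell_P$ for $P$ a partition at $\sigma$ are pairwise distinct.
\end{lemma}

\begin{proof}
We have $\ell_v(v)=1$ and $\ell_{v'}(v)=0$ for $v'\ne v$. Suppose $\ell_P=\ell_v$. Evaluating on $V$ shows that $P$ splits $v$ only, so the sides are $\{v\}\cup C$ and $\{v^{-1}\}\cup D$ with $C,D$ closed under inversion, and nonempty because $P$ is not thin. For $x\in C$ and $y\in D$ the word $xy$ is rigid, and $\ell_P(xy)=2$ while $\ell_v(xy)=0$, a contradiction.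

Suppose $\ell_P=\ell_Q$. Then $P$ and $Q$ split the same vertices. A vertex $p\in\max(P)$ is split by $Q$, so $L_P=\operatorname{lk}(p)\subset L_Q$, and by symmetry $L_P=L_Q=L$. Name the sides so that $p\in P^+\cap Q^+$. A split letter is adjacent to no letter outside $L$. In each word below, the letters lie outside $L$, and any two cyclically consecutive letters belong to distinct vertices, one of which is split; so the words are rigid.

\emph{Some letter $u\in P^+\setminus\{p\}$ is split.} For every such $u$ the pairs $(p^{-1},u)$ and $(u^{-1},p)$ give $\ell_P(pu)=2$, whereas $u\in Q^-$ would give $\ell_Q(pu)=0$. So $u\in Q^+$, and passing to inverses, $P$ and $Q$ place all split letters alike. For an unsplit letter $x\notin L$, the word $pxu^{-1}$ has the pairs $(p^{-1},x)$, $(x^{-1},u^{-1})$, $(u,p)$, so its length is $2$ if $x$ is on the $+$ side and $0$ otherwise, for $P$ and for $Q$. Hence $P=Q$.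

\emph{Only $p$ is split.} Take any $x\in P^+\setminus\{p\}$ and $y\in P^-\setminus\{p^{-1}\}$. The word $pxp^{-1}y$ has the pairs $(p^{-1},x)$, $(x^{-1},p^{-1})$, $(p,y)$, $(y^{-1},p)$, so $\ell_P=4$ on it. Then $\ell_Q=4$, and the first and third pairs force $x\in Q^+$ and $y\in Q^-$. Hence $P^\pm\subset Q^\pm$ and $P=Q$.
\end{proof}

Every $X\in\mathcal K$ has the form $\sigma^\Pi$, and collapsing to $\sigma$ or $\sigma^P$ shows that the length functions of its hyperplanes are the $\ell_v$, $v\in V$, and the $\ell_P$, $P\in\Pi$. They are distinct. \emph{From now on we identify a hyperplane with its length function}, so that all sets $\operatorname{Hyp}(X)$ are subsets of one set of functions on $A$, and $\operatorname{Hyp}(\sigma^\Pi)=V\sqcup\Pi$ in the coordinates of $\sigma$. The group $U^0(A_\Gamma)$ acts on conjugation-invariant functions by $\eta\ell=\ell\circ\psi$, with $\psi$ as in Section~\ref{sec:inputs}, and $\operatorname{Hyp}(\eta X)=\eta\operatorname{Hyp}(X)$.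

\begin{proposition}\label{prop:order}
\begin{enumerate}
\item[(a)] For a Salvetti $\sigma$, the map $\Pi\mapsto\sigma^\Pi$ is an isomorphism from the poset of compatible families of partitions onto $\mathcal K_{\ge\sigma}$.
\item[(b)] If $X\le X'$ then $\operatorname{Hyp}(X)\subset\operatorname{Hyp}(X')$. The converse holds if $X$ and $X'$ have a common lower bound or a common upper bound in $\mathcal K$.
\item[(c)] If $\sigma\le Y$ is a Salvetti and $\operatorname{Hyp}(\sigma)\subset W\subset\operatorname{Hyp}(Y)$, there is a unique $Z\le Y$ with $\operatorname{Hyp}(Z)=W$.
\end{enumerate}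
\end{proposition}

\begin{proof}
The first claim of (b) is Lemma~\ref{lem:collapse}. The map in (a) is onto and order-preserving by (F1). If $\operatorname{Hyp}(\sigma^\Pi)\subset\operatorname{Hyp}(\sigma^{\Pi'})$, then $\Pi\subset\Pi'$ by Lemma~\ref{lem:distinct}, and so $\sigma^\Pi\le\sigma^{\Pi'}$. This proves (a), and also (b) for a common lower bound, below which there is a Salvetti.

An element $Z\le Y$ is determined by $\operatorname{Hyp}(Z)$: it is the result of collapsing $\operatorname{Hyp}(Y)\setminus\operatorname{Hyp}(Z)$, with the induced marking. This gives uniqueness in (c). For existence write $Y=\sigma^\Pi$ and $W=V\sqcup\Pi'$ with $\Pi'\subset\Pi$, and take $Z=\sigma^{\Pi'}$; note that $Z\ge\sigma$. Finally let $X,X'\le Y$ with $\operatorname{Hyp}(X)\subset\operatorname{Hyp}(X')$, and choose a Salvetti $\sigma\le X$. Then $\operatorname{Hyp}(\sigma)\subset\operatorname{Hyp}(X')\subset\operatorname{Hyp}(Y)$, so $X'$ is the element just constructed for $W=\operatorname{Hyp}(X')$. Thus $\sigma$ is a common lower bound of $X$ and $X'$.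
\end{proof}

\section{Types and positions}\label{sec:types}

In a tree, the side of $\varepsilon_h$ on which a point lies is read off from the direction in which it is seen from $h$. Here a coset replaces the vertex $h$, and a component of $\Gamma^\pm\setminus L$ replaces the direction.

Fix $\sigma$, a link $L$ and a coset $c$ of $A_L$. A vertex $p\in c$ is the gate of $h$ if and only if no geodesic from $p$ to $h$ begins with a letter of $L$. Indeed, such a letter would lead to a nearer point of $c$; and if $p\ne\pi_c(h)$, a geodesic in $c$ from $p$ to $\pi_c(h)$ begins with a letter of $L$ and extends to a geodesic to $h$ by (G2). For $h\notin c$ the first letters of geodesics from $\pi_c(h)$ to $h$ are therefore outside $L$, and they are pairwise adjacent by (R1). They lie in one component of $\Gamma^\pm\setminus L$, the \emph{type} $\kappa_c(h)$. Left multiplication preserves types: $\kappa_{kc}(kh)=\kappa_c(h)$. By $\widetilde S\setminus c$ we mean the $1$-skeleton of $\widetilde S$ with the vertices of $c$ deleted.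

\begin{lemma}\label{lem:types}
Let $h$ and $hz$ be neighboring vertices outside $c$. They have the same type, and their gates are equal or differ by a letter of $L$ that is adjacent to some letter of this type. In particular the type is constant on each component of $\widetilde S\setminus c$.
\end{lemma}

\begin{proof}
If the gates agree, a geodesic from the gate to the nearer of the two vertices extends to a geodesic to the other, so the types share a letter. Otherwise, by (G2), the hyperplane $J$ dual to the edge from $h$ to $hz$ is the only one separating the gates; it crosses $c$, so it does not separate $h$ from $\pi_c(h)$. Hence $\pi_c(hz)=\pi_c(h)z$ and $z\in L$. The edges dual to $J$ are those from $k$ to $kz$ with $k\in hA_{\operatorname{lk}(z)}$, so $u=\pi_c(h)^{-1}h$ lies in $A_{\operatorname{lk}(z)}$. Then $\pi_c(hz)^{-1}hz=z^{-1}uz=u$. The first letters agree, and $z$ is adjacent to them.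
\end{proof}

\begin{lemma}\label{lem:dictionary}
\begin{enumerate}
\item[(1)] Let $P$ be a partition with link $L$. The vertices of $\widetilde S^P$ over $h\notin c$ lie on the $P^\alpha$-side of $(P,c)$, where $P^\alpha\supset\kappa_c(h)$.
\item[(2)] Let $x=v^{\pm1}$ with $\operatorname{lk}(v)=L$. The edges from $h$ to $hx$, $h\in c$, are the edges dual to one hyperplane $(D_x,c)$ of $\widetilde S$. The map $c\mapsto(D_x,c)$ is an equivariant bijection from cosets of $A_L$ to lifts of $v$, and the side of $(D_x,c)$ not containing $c$ consists of the vertices of type $\{x\}$.
\end{enumerate}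
\end{lemma}

\begin{proof}
(1) Take a geodesic from $\pi_c(h)$ to $h$, with first letter $y$. After its first vertex it avoids $c$, since its distance from $c$ grows at each step. Lift it to a path that starts at the endpoint of $\varepsilon_{\pi_c(h)}$ on the side of $y$, from which the $y$-edge issues, inserting edges $\varepsilon_k$ with $k\notin c$ where needed. The path does not cross $(P,c)$, and neither does $\varepsilon_h$.

(2) The squares containing a $v$-edge correspond to letters of $L$, which gives the first two claims. The hyperplane $J=(D_x,c)$ does not cross $c$, whose edges are labeled in $L$. If $J$ separates $h$ from $c$, then $\pi_c(h)x$ is on the side of $h$, so $x$ is a first letter and the type is the component $\{x\}$. Conversely, if the type is $\{x\}$, a geodesic from $\pi_c(h)$ to $h$ crosses $J$ in its first step.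
\end{proof}

By Lemma~\ref{lem:collapse}, for $X\ge\sigma$ each hyperplane of $\widetilde X$ corresponds to a pair $(P,c)$ with $P$ a cut at $\sigma$. Its stabilizer is a conjugate of $A_{L_P}$, hence a proper root-closed subgroup. Root-closedness is what makes positions well defined.

\begin{lemma}\label{lem:pos}
\begin{enumerate}
\item[(1)] If $g\notin\operatorname{Stab}(c)$, there is a component $C_c(g)$ of $\widetilde S\setminus c$ such that for every $h$, $g^nh\in C_c(g)$ for all large $n$.
\item[(2)] If $f$ is a hyperplane of $\widetilde X$, $X\in\mathcal K$, and $g\notin\operatorname{Stab}(f)$, there is a half-space $\operatorname{pos}_f(g)$ of $f$ such that for every vertex $x$, $g^nx\in\operatorname{pos}_f(g)$ for all large $n$.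
\end{enumerate}
\end{lemma}

\begin{proof}
(1) First, $d(g^nh,c)\to\infty$ as $n\to+\infty$. Otherwise $g^{-n}c$ meets a fixed finite ball about $h$ for infinitely many $n>0$, so $g^{-n}c=g^{-k}c$ for some $n\ne k$, and $g\in\operatorname{Stab}(c)$ by (R2). We have $d(g^nh,g^{n+1}h)=d(h,gh)$ and $d(g^nh,g^nh')=d(h,h')$. Once $d(g^nh,c)$ exceeds these constants, geodesics from $g^nh$ to $g^{n+1}h$ and to $g^nh'$ miss $c$.

(2) Let $\partial f$ be the set of endpoints of edges dual to $f$. As $\widetilde X$ is locally finite, only finitely many translates of $f$ have a dual edge with an endpoint in a given ball, and $\operatorname{Stab}(f)$ is root-closed; so $d(g^nx,\partial f)\to\infty$ as in (1). A path that misses $\partial f$ does not cross $f$.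
\end{proof}

For $g\notin\operatorname{Stab}(c)$ the \emph{type of $g$ at $c$} is the type of $C_c(g)$. For a cut $P$ with link $L$, define $\operatorname{pos}_{(P,c)}(g)$ to be the side of $P$ containing this type; by Lemma~\ref{lem:dictionary} this agrees with the position relative to the hyperplane $(P,c)$. Positions are equivariant, $\operatorname{pos}_{kf}(kgk^{-1})=k\operatorname{pos}_f(g)$, and by Lemma~\ref{lem:collapse} they are unchanged under collapses of other hyperplanes.

In the free case every letter saw some sign. The analog requires an element that has a prescribed type and also avoids the stabilizer of $f$.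

\begin{lemma}\label{lem:exists}
Let $B\subsetneq A$ be a proper subgroup, $q\in A$ and $y\in V^\pm$. There is $g\notin B$ such that for every link $L'$ with $y\notin L'$ we have $g\notin\operatorname{Stab}(qA_{L'})$ and the type of $g$ at $qA_{L'}$ contains $y$.
\end{lemma}

\begin{proof}
If $qyq^{-1}\notin B$, take $g=qyq^{-1}$; then $g^nq=qy^n$ has gate $q$ and first letter $y$. Otherwise, since $qVq^{-1}$ generates $A\ne B$, there is $t\in V$ with $qtq^{-1}\notin B$, and $t\ne y^{\pm1}$. Take $g=qytq^{-1}\notin B$. The support of $yt$ is not contained in $L'$, so $g\notin qA_{L'}q^{-1}$. We have $g^nq=q(yt)^n$. If $t,y$ are not adjacent, $(yt)^n$ is the only reduced word for this element, the gate is $q$, and the first letter is $y$. If they are adjacent, $(yt)^n=t^ny^n$; the gate is $qt^n$ if $t\in L'$ and $q$ if $t\notin L'$, and in both cases $y$ is a first letter.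
\end{proof}

\section{Crossing numbers}\label{sec:crossing}

Fix $X_0\in\mathcal K$ for the rest of the paper.

\begin{definition}
Let $\mathfrak a$ be a hyperplane of $\widetilde X$ and $f$ a hyperplane of $\widetilde X_0$. They \emph{cross dynamically} if for each of the four pairs $(\alpha,\beta)$ of a side of $\mathfrak a$ and a side of $f$ there is $g\notin\operatorname{Stab}(\mathfrak a)\cup\operatorname{Stab}(f)$ with $\operatorname{pos}_{\mathfrak a}(g)=\alpha$ and $\operatorname{pos}_f(g)=\beta$. For $a\in\operatorname{Hyp}(X)$, $s\in\operatorname{Hyp}(X_0)$, a lift $f$ of $s$ and $B=\operatorname{Stab}(f)$, put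
\[
i(a,s)=\#\{B\text{-orbits of lifts of $a$ that cross $f$ dynamically}\},\qquad \|a\|=\sum_{s\in\operatorname{Hyp}(X_0)}i(a,s).
\]
For a cut $P$ at $\sigma$, define $i(P,s)$ and $\|P\|$ in the same way, with pairs $(P,c)$ in place of lifts.
\end{definition}

By equivariance, $(\mathfrak a,f)$ cross dynamically if and only if $(k\mathfrak a,kf)$ do. So the set that is counted is $B$-invariant, which is why we count orbits, and $i(a,s)$ does not depend on $f$. By Section~\ref{sec:types}, $i(a,s)$ is unchanged under collapses in either variable; for a partition $P$ the number $\|P\|$ is the weight of the hyperplane $P$ of any $\sigma^\Pi$ with $P\in\Pi$; and $\|D_x\|=\|v\|$ for $x=v^{\pm1}$.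

\begin{lemma}\label{lem:invariant}
If $\eta\in U^0(A_\Gamma)$ fixes $X_0$, then $\|\eta a\|=\|a\|$ for every hyperplane $a$.
\end{lemma}

\begin{proof}
The complexes $\widetilde{\eta X}$ and $\widetilde{\eta X_0}$ are $\widetilde X$ and $\widetilde X_0$ with both actions twisted by the same $\psi$. An element $g$ acts in the twisted complexes as $\psi(g)$ does in the original ones, so the same pairs of lifts cross dynamically, and the orbits of the stabilizer of $f$ are the same. Hence the crossing number of $\eta a$ with $\eta s\in\operatorname{Hyp}(\eta X_0)$ is $i(a,s)$. Since $\eta X_0=X_0$, the map $s\mapsto\eta s$ permutes $\operatorname{Hyp}(X_0)$.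
\end{proof}

\begin{lemma}\label{lem:finite}
$i(a,s)<\infty$.
\end{lemma}

\begin{proof}
Choose $\sigma\le X$, so that $a$ corresponds to a cut $P$ at $\sigma$, and a vertex $x_0\in\widetilde X_0$. The idea is that the orbit map $h\mapsto hx_0$ must carry a coset that crosses $f$ close to $f$. Let every vertex of $\widetilde X_0$ be within $D$ of $Ax_0$; let $\rho$ be the maximum of $d(x_0,zx_0)$ over letters $z$; let $N$ be the largest word length of the finitely many $g$ with $d(x_0,gx_0)\le2D+1$; and put $R=D+N\rho+\rho$. Let $f^\pm$ be the half-spaces of $f$ and $N_R(f)$ the set of vertices within $R$ of an endpoint of an edge dual to $f$.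

If $hx_0,h'x_0\in f^-$, then $h,h'$ are joined by a path in $\widetilde S$ all of whose vertices $k$ satisfy $d(kx_0,f^-)\le R$. To see this, join $hx_0$ to $h'x_0$ by a geodesic, which lies in $f^-$. For each vertex $y$ on it choose $k_y$ with $d(k_yx_0,y)\le D$, taking $h$ and $h'$ at the ends. For consecutive $y,y'$ we have $d(k_yx_0,k_{y'}x_0)\le2D+1$, so $k_y,k_{y'}$ are joined by a path of length at most $N$, whose vertices $k$ have $d(kx_0,y)\le N\rho+D$.

Let $(P,c)$ cross $f$ dynamically and suppose that no $h\in c$ has $hx_0\in N_R(f)$. Neighboring vertices $h,hz$ of $c$ have $d(hx_0,hzx_0)\le\rho\le R$, so $f$ does not separate $hx_0$ from $hzx_0$. As $c$ is connected, $cx_0$ lies in one half-space, say $f^+$. Take $g_1,g_2\notin\operatorname{Stab}(c)\cup B$ with position $f^-$ and with types at $c$ on different sides of $P$. For large $n$ the vertices $g_1^n,g_2^n$ lie in different components of $\widetilde S\setminus c$, and $g_i^nx_0\in f^-$. A path as above joining them meets $c$ in some $k$. Then $kx_0\in f^+$ and $d(kx_0,f^-)\le R$, so $kx_0\in N_R(f)$, a contradiction.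

So $c=hA_{L_P}$ for some $h$ with $hx_0\in N_R(f)$. The group $B$ has finitely many orbits on the edges dual to $f$, since $s$ is an embedded hyperplane of the compact complex $X_0$, and so finitely many orbits on $N_R(f)$. The map $h\mapsto hx_0$ is injective and equivariant, so there are finitely many $B$-orbits of such $h$.
\end{proof}

\section{The uncrossing inequality}\label{sec:uncross}

Fix $\sigma$. We uncross two partitions as in Section~\ref{sec:freeuncross}, but the links restrict which quadrants may be used.

\begin{definition}\label{def:uncross}
An \emph{uncrossing configuration} consists of non-adjacent partitions $M,P$ at $\sigma$ with a naming $M_1,M_2$ and $P_1,P_2$ of their sides such that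
\begin{enumerate}
\item[($\alpha$)] $M_2\cap P_1$ contains exactly one of $m_0,m_0^{-1}$ for some $m_0$ with $\operatorname{lk}(m_0)=L_M$, and $P_2\cap M_1$ contains exactly one of $p_0,p_0^{-1}$ for some $p_0$ with $\operatorname{lk}(p_0)=L_P$;
\item[($\beta$)] $L_M\cap P_2=\emptyset=L_P\cap M_2$; equivalently, $L_M\setminus L_P\subset P_1$ and $L_P\setminus L_M\subset M_1$.
\end{enumerate}
Put $M'_2=M_2\cap P_1$, $M'_1=M_1\sqcup(M_2\cap P_2)$, $P'_2=P_2\cap M_1$, $P'_1=P_1\sqcup(M_2\cap P_2)$.
\end{definition}

The definition is symmetric under exchanging the letters $M$ and $P$; the image of a statement under this exchange is its \emph{mirror}. The letters are distributed as follows.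
\[
\begin{array}{c|ccc}
 & P_1 & P_2 & L_P\\ \hline
M_1 & M_1\cap P_1 & P'_2 & L_P\setminus L_M\\
M_2 & M'_2 & M_2\cap P_2 & \emptyset\\
L_M & L_M\setminus L_P & \emptyset & L_M\cap L_P
\end{array}
\]
The sets $M'_1,M'_2$ are the sides of a cut $M'$ with link $L_M$. Indeed, let $x\in M'_2$ and let $y\notin L_M$ be adjacent to $x$. Then $y\in M_2$, so $y\notin L_P$ by ($\beta$), and so $y\in P_1$ because $x\in P_1$. Thus $M'_2$ is a union of components of $\Gamma^\pm\setminus L_M$; its complement there is $M'_1$ by the table; and $m_0$ is split by ($\alpha$). The mirror statement gives a cut $P'$ with link $L_P$. Either cut may be thin.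

\begin{example}\label{ex:Z2}
Let $V=\{m,l,p,u\}$ with the single edge $ml$, so $A=\mathbb Z^2*F_2$. Let $M$ have link $\{l\}$ and sides $M_1=\{m,p,u\}$, $M_2=\{m^{-1},p^{-1},u^{-1}\}$. Let $P$ have empty link and sides $P_1=\{m^{\pm1},l^{\pm1},p^{-1},u\}$, $P_2=\{p,u^{-1}\}$. This is an uncrossing configuration with $M'_2=\{m^{-1},p^{-1}\}$, overlap $\{u^{-1}\}$, and $P'=D_p$. If the names of $P_1$ and $P_2$ are exchanged, ($\beta$) fails, and the set $\{m,u\}$ that should be a side of $P'$ is not a union of components of $\Gamma^\pm$. The lifts of $M$ are indexed by lines $c=qA_{\{l\}}$ and those of $P$ by vertices. By Lemma~\ref{lem:types}, a component of $\widetilde S\setminus c$ of type $\{u^{-1}\}$ has a single gate. So although a line contains infinitely many vertices, an element whose type lies in the overlap singles out one of them. This is how the proof below passes from cosets of $A_{L_M}$ to cosets of $A_{L_P}$.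
\end{example}

We first compare types at two cosets that meet.

\begin{lemma}\label{lem:transport}
In an uncrossing configuration let $c$ be a coset of $A_{L_M}$ and $c'$ a coset of $A_{L_P}$ with $c\cap c'\ne\emptyset$.
\begin{enumerate}
\item[(1)] A vertex $p\in c\setminus c'$ has its gate $\pi_{c'}(p)$ in $c\cap c'$, the first letters from the gate to $p$ lie in $L_M\setminus L_P$, and $\kappa_{c'}(p)\subset P_1$. Mirror: vertices of $c'\setminus c$ have type in $M_1$ at $c$.
\item[(2)] If $g\notin\operatorname{Stab}(c)$ has type in $M_2$ at $c$, then $g\notin\operatorname{Stab}(c')$.
\item[(3)] If $g\notin\operatorname{Stab}(c)$ has type in $M'_2$ at $c$, then $g\notin\operatorname{Stab}(c')$ and $g$ has type in $P_1$ at $c'$. Mirror: if $g\notin\operatorname{Stab}(c')$ has type in $P'_2$ at $c'$, then $g\notin\operatorname{Stab}(c)$ and $g$ has type in $M_1$ at $c$.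
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $q\in c\cap c'$. By (G2) the gate lies on a geodesic from $p$ to $q$, hence in $c$. Geodesics from the gate to $p$ stay in $c$, so their first letters lie in $L_M$, and not in $L_P$. By ($\beta$) they lie in $P_1$.

(2) If $g$ stabilized $c'$, then for $h\in c'$ and large $n$ the vertex $g^nh$ would lie in $c'\setminus c$ and have type in $M_2$ at $c$, contrary to the mirror of (1).

(3) By (2) it suffices to show that a vertex $h\notin c$ with $\kappa_c(h)\subset M'_2$ lies outside $c'$ and has $\kappa_{c'}(h)\subset P_1$; then apply this to $h=g^n$ for large $n$. We have $h\notin c'$ by the mirror of (1). Let $p=\pi_c(h)$. If $p\in c'$, the first letters from $p$ to $h$ lie in $M'_2\subset P_1$, so not in $L_P$; hence $p=\pi_{c'}(h)$ and the type at $c'$ lies in $P_1$. If $p\notin c'$, let $q_1=\pi_{c'}(p)\in c$, let $l\in L_M\setminus L_P$ be a first letter from $q_1$ to $p$, and let $J$ be dual to the edge from $q_1$ to $q_1l$. By (G2), $J$ separates $p$ from $c'$. It crosses $c$, so it does not separate $h$ from $p=\pi_c(h)$. A geodesic from $p$ to $h$ therefore stays on the side of $J$ that contains $p$ and misses $c'$.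 By Lemma~\ref{lem:types}, $\kappa_{c'}(h)=\kappa_{c'}(p)\subset P_1$.
\end{proof}

\begin{proposition}\label{prop:uncross}
In an uncrossing configuration, $i(M',s)+i(P',s)\le i(M,s)+i(P,s)$ for all $s\in\operatorname{Hyp}(X_0)$. Hence $\|M'\|+\|P'\|\le\|M\|+\|P\|$.
\end{proposition}

\begin{proof}
Fix a lift $f$ of $s$ and $B=\operatorname{Stab}(f)$. The \emph{sign} of $g\notin B$ is $\operatorname{pos}_f(g)$; it is invariant under conjugation by $B$. For a cut $N$ let $\mathcal C(N)$ be the $B$-invariant set of cosets $c$ of $A_{L_N}$ such that $(N,c)$ crosses $f$ dynamically. We prove
\begin{equation}\label{eq:inj}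
\big|\big(\mathcal C(M')\setminus\mathcal C(M)\big)/B\big|\le\big|\big(\mathcal C(P)\setminus\mathcal C(P')\big)/B\big|.
\end{equation}
Add the mirror inequality, and add $|(\mathcal C(M)\cap\mathcal C(M'))/B|+|(\mathcal C(P)\cap\mathcal C(P'))/B|$ to both sides; this gives the proposition, all numbers being finite by Lemma~\ref{lem:finite}.

\emph{The coset $c'$.} Let $c\in\mathcal C(M')\setminus\mathcal C(M)$. ``Elements at $c$'' means elements outside $B\cup\operatorname{Stab}(c)$. Both signs occur for elements at $c$ with type in $M'_2\subset M_2$. Since $c\notin\mathcal C(M)$, there is a sign $\epsilon$ such that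
\begin{equation}\label{eq:eps}
\text{no element at $c$ with type in $M_1$ has sign $\epsilon$.}
\end{equation}
Since $c\in\mathcal C(M')$, some element $g_0$ at $c$ has sign $\epsilon$ and type $\kappa\subset M'_1$. The component $\kappa$ lies in $M_1$ or in $M_2$, so \eqref{eq:eps} gives $\kappa\subset M_2\cap P_2$. Let $C=C_c(g_0)$. By Lemma~\ref{lem:types}, gates in $c$ of neighboring vertices of $C$ are equal or differ by a letter $z\in L_M$ adjacent to a letter of $\kappa\subset P_2$. Such a $z$ lies in $P_2\cup L_P$, hence in $L_M\cap L_P$ by ($\beta$). So all gates of vertices of $C$ lie in one coset $qA_{L_M\cap L_P}$ with $q\in c$. Put $c'=qA_{L_P}$, which meets $c$.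

\emph{Claim: $c'\in\mathcal C(P)\setminus\mathcal C(P')$.}
\begin{enumerate}
\item[(i)] For $h\in C$ the gate $\pi_c(h)$ lies in $c'$, and the first letters from it to $h$ lie in $\kappa\subset P_2$, so not in $L_P$. Thus $\pi_{c'}(h)=\pi_c(h)\neq h$ and $\kappa_{c'}(h)\subset P_2$. By Lemma~\ref{lem:transport}(2), $g_0\notin\operatorname{Stab}(c')$. So $g_0$ is an element at $c'$ with type in $P_2$ and sign $\epsilon$.
\item[(ii)] Take $y\in P'_2=P_2\cap M_1$, which lies in neither link, and take $g_1$ from Lemma~\ref{lem:exists} for $B,q,y$. At $c=qA_{L_M}$ its type is in $M_1$, so its sign is $-\epsilon$ by \eqref{eq:eps}. At $c'$ its type is in $P'_2\subset P_2$.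
\item[(iii)] Both signs occur at $c$ with type in $M'_2$, so by Lemma~\ref{lem:transport}(3) both signs occur at $c'$ with type in $P_1$. With (i) and (ii) this gives $c'\in\mathcal C(P)$.
\item[(iv)] An element at $c'$ with type in $P'_2$ is, by the mirror in Lemma~\ref{lem:transport}(3), an element at $c$ with type in $M_1$, so its sign is $-\epsilon$. Hence $c'\notin\mathcal C(P')$.
\end{enumerate}

\emph{Injectivity on orbits.} In the free case $c'=c$ and there is nothing more to prove. Here many cosets of $A_{L_M}$ can meet the same $c'$, and we must show that only one of them, up to $B$, is sent to it. Choose a representative $c$ in each orbit and data $\epsilon,g_0,c'$ for it. Suppose that representatives $c_1,c_2$ of different orbits give cosets in one orbit. Translating $c_1$ and its data by an element of $B$, which preserves types and signs, we may assume $c'_1=c'_2=c'$; still $c_1\ne c_2$, so $c_1\cap c_2=\emptyset$. By (ii) there is an element at $c'$ with type in $P'_2$, and by (iv) its sign is both $-\epsilon_1$ and $-\epsilon_2$; so $\epsilon_1=\epsilon_2=\epsilon$.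

The coset $c_2$ is connected and disjoint from $c_1$, so it lies in a component $C_1$ of $\widetilde S\setminus c_1$. It contains a vertex of $c'\setminus c_1$, so the type of $C_1$ is in $M_1$ by Lemma~\ref{lem:transport}(1). Exchanging the indices, $c_1$ lies in a component $C_2$ of $\widetilde S\setminus c_2$ with type in $M_1$. Take an element $g$ at $c_2$ with sign $\epsilon$ and type in $M'_2\subset M_2$. Then $C_{c_2}(g)\ne C_2$, so $C_{c_2}(g)$ is disjoint from $c_1$. The set $C_{c_2}(g)\cup c_2$ spans a connected subgraph disjoint from $c_1$, so it lies in $C_1$. For every $h$ and large $n$ we get $g^nh\in C_1$. Taking $h\in c_1$ shows $g\notin\operatorname{Stab}(c_1)$, and then $C_{c_1}(g)=C_1$. So $g$ is an element at $c_1$ with type in $M_1$ and sign $\epsilon$, contrary to \eqref{eq:eps}. This proves \eqref{eq:inj}.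
\end{proof}

The other half of uncrossing is that no compatibility is lost.

\begin{lemma}\label{lem:compat}
In an uncrossing configuration, each of $M',P'$ that is not thin is compatible with $M$, with $P$, and with every partition $Q$ that is compatible with both $M$ and $P$.
\end{lemma}

\begin{proof}
By symmetry consider $M'$. The side $M'_2$ is disjoint from $M_1$ and from $P_2$. Let $q\in\max(Q)$. If $Q$ is adjacent to $M$, it is adjacent to $M'$, which has the same link. If $Q$ is adjacent to $P$ but not to $M$, then $q^{\pm1}\in L_P\setminus L_M\subset M_1$, so both sides of $Q$ meet $M_1$; compatibility with $M$ then says that a side of $Q$ misses $M_2\supset M'_2$. Suppose $Q$ is adjacent to neither, so that $Q^\alpha\cap M_j=\emptyset$ and $Q^\beta\cap P_k=\emptyset$ for some $\alpha,\beta,j,k$. If $j=2$ or $k=1$, a side of $Q$ misses $M'_2$. Let $j=1$ and $k=2$. If $\alpha=\beta$, then $Q^\alpha$ misses $M_1\cup P_2\supset M'_1$. If $\alpha\ne\beta$, then $P'_2=P_2\cap M_1$ misses both sides of $Q$, so $P'_2\subset L_Q$; by ($\alpha$), $p_0\in L_Q$, and $P,Q$ are adjacent, a contradiction.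
\end{proof}

\section{Reductive partitions and the norm}\label{sec:norm}

\subsection{Reductivity}

For Salvettis put $n(\sigma)=\sum_{v\in\operatorname{Hyp}(\sigma)}\|v\|$. For $v\in\max(P)$ the Salvetti $\sigma^P/v$ of (F3) has hyperplanes $(V\setminus\{v\})\cup\{P\}$, so
\begin{equation}\label{eq:move}
n(\sigma^P/v)=n(\sigma)+\|P\|-\|v\|.
\end{equation}
The largest drop that $P$ can achieve in this way is $\operatorname{red}(P)$, where for a cut $P$ at $\sigma$
\[
\lambda(P)=\max\{\|v\|:v\in\max(P)\},\qquad\operatorname{red}(P)=\lambda(P)-\|P\|.
\]
A thin cut has $\operatorname{red}=0$, so a cut with $\operatorname{red}>0$ is a partition. A partition is \emph{reductive} if $\operatorname{red}>0$ and \emph{neutral} if $\operatorname{red}=0$. To turn Proposition~\ref{prop:uncross} into an inequality for $\operatorname{red}$, we must name the sides so that the heaviest vertices remain split. For a partition $M$ let $[M]=\{w\in V:\operatorname{lk}(w)=L_M\}$.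

\begin{lemma}\label{lem:sides}
Let $M,P$ be incompatible partitions at $\sigma$. Their sides can be named to form an uncrossing configuration with
\begin{equation}\label{eq:red}
\operatorname{red}(M')+\operatorname{red}(P')\ge\operatorname{red}(M)+\operatorname{red}(P).
\end{equation}
If $L_M\not\subset L_P$, then $[M]^\pm$ lies in one side of $P$, and this side can be taken as $P_1$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:uncross} it suffices to arrange $\lambda(M')+\lambda(P')\ge\lambda(M)+\lambda(P)$. Let $m_0\in\max(M)$ and $p_0\in\max(P)$ realize $\lambda(M)$ and $\lambda(P)$. As $M,P$ are not adjacent, $[M]\cap L_P=\emptyset=[P]\cap L_M$.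

\emph{Case $L_M\not\subset L_P$.} Every letter of $[M]^\pm$ is adjacent to every letter of the nonempty set $L_M\setminus L_P$, so $[M]^\pm\cup(L_M\setminus L_P)$ lies in one component of $\Gamma^\pm\setminus L_P$. Let $P_1$ be the side containing it. One letter $p=p_0^{\pm1}$ lies in $P_2$; let $M_1$ be the side of $M$ containing $p$. The letters of $L_P\setminus L_M$ are adjacent to $p$, so they lie in $M_1$, and ($\beta$) holds. Both $m_0^{\pm1}$ lie in $P_1$ and exactly one lies in $M_2$; also $p\in P_2\cap M_1$ and $p^{-1}\in P_1$. So ($\alpha$) holds, $m_0\in\max(M')$ and $p_0\in\max(P')$.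

\emph{Case $L_M\subsetneq L_P$.} This is the mirror of the first case.

\emph{Case $L_M=L_P$.} Condition ($\beta$) holds for any naming, and any pair of opposite quadrants can be named $M'_2,P'_2$. No quadrant contains both $m_0^{\pm1}$ or both $p_0^{\pm1}$. If one quadrant contains a letter $m_0^{\pm1}$ and the opposite one a letter $p_0^{\pm1}$, use them. Suppose not. Write quadrants as ($M$-sign, $P$-sign), with $m_0\in(+,a)$ and $m_0^{-1}\in(-,b)$. The letter $p_0^{\pm1}$ with $P$-sign $-a$ is not in $(-,-a)$, so it lies in $(+,-a)$. The letter $p_0^{\pm1}$ with $P$-sign $-b$ is not in $(+,-b)$, so it lies in $(-,-b)$. These are different letters, so $b=-a$, and $p_0^{\pm1}$ lie in the opposite quadrants $(+,-a)$ and $(-,a)$. Moreover $P$ splits $m_0$, so $m_0\in\max(P)$ and $\|m_0\|\le\|p_0\|$. Use the two quadrants containing $p_0^{\pm1}$, with $p_0$ in both roles in ($\alpha$). Then $\lambda(M')+\lambda(P')\ge2\|p_0\|\ge\|m_0\|+\|p_0\|$.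
\end{proof}

\begin{lemma}\label{lem:neutral}
Let $\Pi$ be a compatible family of neutral partitions at $\sigma$. If $\sigma$ has a reductive partition, it has one that is compatible with all of $\Pi$.
\end{lemma}

\begin{proof}
Take a reductive $M$ incompatible with as few elements of $\Pi$ as possible, and suppose it is incompatible with $P\in\Pi$. By \eqref{eq:red}, $\operatorname{red}(M')+\operatorname{red}(P')\ge\operatorname{red}(M)>0$, so one of $M',P'$ is a reductive partition. By Lemma~\ref{lem:compat} it is compatible with $P$ and with every element of $\Pi$ compatible with $M$, contrary to minimality.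
\end{proof}

\subsection{The norm on $\mathcal K$}

For $Y\in\mathcal K$ put $n(Y)=\min\{n(\sigma):\sigma\le Y\text{ a Salvetti}\}$. All Salvettis have $|V|$ hyperplanes, so distinct ones are incomparable and the two definitions agree on Salvettis. If $Y\le Y'$ then $n(Y')\le n(Y)$, and by Lemma~\ref{lem:invariant} the function $n$ is invariant under the stabilizer of $X_0$. A Salvetti $\sigma\le Y$ with $n(\sigma)=n(Y)$ is \emph{minimal for $Y$}. To compute $n(\sigma^\Pi)$ from the numbers $\operatorname{red}(P)$ we need to know that every Salvetti below $\sigma^\Pi$ arises by trading partitions for vertices in their sets $\max$.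

\begin{lemma}\label{lem:exchange}
Let $\sigma'\le\sigma^\Pi$ be a Salvetti. Then $\operatorname{Hyp}(\sigma')=(V\setminus\{v_1,\dots,v_k\})\cup\{P_1,\dots,P_k\}$ with $P_i\in\Pi$, and the numbering can be chosen so that $v_i\in\max(P_i)$ for all $i$.
\end{lemma}

\begin{proof}
The form of $\operatorname{Hyp}(\sigma')$ follows from $|\operatorname{Hyp}(\sigma')|=|V|$. Orient the hyperplanes. The signed number of crossings of a loop with $a$ defines $\xi_a\in\operatorname{Hom}(A,\mathbb Z)$, unchanged under collapses of other hyperplanes. As $\sigma'$ is a Salvetti, $\{\xi_a\}_{a\in\operatorname{Hyp}(\sigma')}$ is a basis. In the basis $\{v^*\}$ dual to $V$ we have $\xi_v=\pm v^*$, and $\xi_P=\sum\pm w^*$ over the vertices $w$ split by $P$: in $\sigma^P$ a vertex $w$ that is not split is represented by a single edge that is a loop, and a split $w$ by the $w$-edge followed by $e_P^{\pm1}$. Expanding the determinant of the change of basis along the rows of the retained vertices shows that the minor with rows $P_i$ and columns $v_j$ is $\pm1$. Some term of its expansion is nonzero, so after renumbering $P_i$ splits $v_i$, and $\operatorname{lk}(v_i)\subset L_{P_i}$.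

For a hyperplane $a$ let $r(a)$ be the rank of the abelianization of the stabilizer of a lift; it is unchanged under collapses. In its own coordinates, each Salvetti has $\sum_a r(a)=\sum_{v\in V}|\operatorname{lk}(v)|$. In the coordinates of $\sigma$, $r(v)=|\operatorname{lk}(v)|$ and $r(P)=|L_P|$. Comparing the sums for $\sigma'$ and $\sigma$ gives $\sum|L_{P_i}|=\sum|\operatorname{lk}(v_i)|$, so $\operatorname{lk}(v_i)=L_{P_i}$.
\end{proof}

\begin{corollary}\label{cor:norm2}
Let $Y=\sigma^\Pi$.
\begin{enumerate}
\item[(1)] $n(Y)<n(\sigma)$ if and only if $\Pi$ contains a partition that is reductive at $\sigma$.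
\item[(2)] If $n(Y)=n(\sigma)$, then the union of the sets $\operatorname{Hyp}(\sigma')$ over the Salvettis $\sigma'$ minimal for $Y$ is $V\cup\{P\in\Pi: P\text{ neutral}\}$.
\end{enumerate}
\end{corollary}

\begin{proof}
In the notation of Lemma~\ref{lem:exchange}, $n(\sigma')-n(\sigma)=\sum(\|P_i\|-\|v_i\|)$, and $\|P_i\|-\|v_i\|\ge-\operatorname{red}(P_i)$. If the sum is negative, some $P_i$ is reductive. Conversely, if $P\in\Pi$ is reductive and $\|v\|=\lambda(P)$, then $\sigma^P/v\le Y$ has smaller norm than $\sigma$ by \eqref{eq:move}. In (2) no element of $\Pi$ is reductive, so all terms are nonnegative; if $\sigma'$ is minimal they vanish, and $0\ge-\operatorname{red}(P_i)\ge0$. Conversely $\sigma$ is minimal, and for neutral $P\in\Pi$ with $\|v\|=\lambda(P)$ so is $\sigma^P/v$.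
\end{proof}

An element $Y$ may have several minimal Salvettis, and none need be fixed by the stabilizer of $Y$. The canonical substitute is the following. Let $U(Y)\le Y$ be the element whose hyperplane set is the union of the sets $\operatorname{Hyp}(\sigma')$, $\sigma'$ minimal for $Y$; it exists and is unique by Proposition~\ref{prop:order}(c). By Proposition~\ref{prop:order}(b) every minimal $\sigma'$ satisfies $\sigma'\le U(Y)\le Y$. Hence $n(U(Y))=n(Y)$, the elements $Y$ and $U(Y)$ have the same minimal Salvettis, and $U(U(Y))=U(Y)$. If $\eta$ fixes $X_0$, then $\eta U(Y)=U(\eta Y)$. Call $Y$ \emph{balanced} if $U(Y)=Y$. By Corollary~\ref{cor:norm2}(2), if $Y=\sigma^\Pi$ is balanced and $\sigma$ is minimal for $Y$, then all elements of $\Pi$ are neutral.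

\section{Dismantling the upper links}\label{sec:links}

\subsection{Strongly contractible posets}

If $f\le g$ are order-preserving maps of posets, meaning $f(x)\le g(x)$ for all $x$, then the induced maps of geometric realizations are homotopic. A \emph{fence} is a finite sequence $f_0,\dots,f_k$ of order-preserving self-maps in which consecutive maps are comparable. A poset $R$ is \emph{strongly contractible} if a fence joins $\operatorname{id}_R$ to a constant map. Let $\rho\colon R\to R'\subset R$ be an order-preserving retraction. If $R$ is strongly contractible by $(f_i)$, then so is $R'$, by $(\rho f_i|_{R'})$. If a fence joins $\operatorname{id}_R$ to $\rho$ and $R'$ is strongly contractible by $(f_i)$, then so is $R$: continue the fence with $(f_i\rho)$. The point of the notion is that the fence need not be equivariant.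

\begin{lemma}[Stong]\label{lem:stong}
Let $R$ be a finite strongly contractible poset and $H$ a group acting on it by automorphisms. Then $R^H$ is nonempty and $|R^H|$ is contractible.
\end{lemma}

\begin{proof}
Call $b$ a \emph{beat point} if $R_{>b}$ has a minimum or $R_{<b}$ has a maximum. Suppose $R$ has no beat point and $f\ge\operatorname{id}$ is order-preserving. If $f\ne\operatorname{id}$, take $x$ maximal with $f(x)\ne x$. Every $y>x$ satisfies $y=f(y)\ge f(x)>x$, so $f(x)$ is the minimum of $R_{>x}$, a contradiction. Dually, $f\le\operatorname{id}$ forces $f=\operatorname{id}$. So every map in a fence starting at the identity is the identity, and a strongly contractible poset without beat points is a point.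

Induct on $|R|$. Let $|R|>1$ and let $b$ be a beat point, say with $b^+=\min R_{>b}$; the other case is dual. An orbit in a finite poset is an antichain, since $hx>x$ would give an infinite chain $x<hx<h^2x<\cdots$. So $Hb^+\cap Hb=\emptyset$. Define $f(hb)=hb^+$ and $f=\operatorname{id}$ off $Hb$. It is well defined because the stabilizer of $b$ fixes $b^+$, it is equivariant, and $f\ge\operatorname{id}$. It preserves order: if $hb<y$ then $y\notin Hb$ and $hb^+\le y$; if $x<hb$ then $x\notin Hb$ and $x<hb^+$. Thus $f$ is a retraction onto $R\setminus Hb$, which is therefore strongly contractible. By induction $|(R\setminus Hb)^H|$ is nonempty and contractible, and $f$ restricts to a retraction $R^H\to(R\setminus Hb)^H$ that is comparable to the identity.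
\end{proof}

\subsection{The poset of descending blow-ups}

\begin{proposition}\label{prop:upper}
Let $Y$ be balanced, let $\sigma$ be minimal for $Y$, and suppose that $\sigma$ has a reductive partition. Then the finite poset $R_Y=\{Z>Y:n(Z)<n(Y)\}$ is strongly contractible.
\end{proposition}

If some reductive partition $M$ were compatible with all others, $R_Y$ would contract through $M$ at once. The proof removes the partitions $P$ incompatible with a well-chosen $M$ one at a time, pushing each onto an uncrossing $N$ of $P$ with $M$. The choice of $M$ guarantees that $N$ is reductive, and removing an innermost $P$ first guarantees that $N$ is compatible with everything that $P$ is compatible with.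

\begin{proof}
Write $Y=\sigma^\Pi$, with $\Pi$ neutral. Let $\operatorname{Red}_\Pi$ be the set of reductive partitions compatible with all of $\Pi$; it is disjoint from $\Pi$ and nonempty by Lemma~\ref{lem:neutral}. For a set $\mathcal V$ of partitions let $\mathbb F(\mathcal V)$ be the poset of nonempty pairwise compatible subsets. By Proposition~\ref{prop:order}(a) and Corollary~\ref{cor:norm2}(1), $R_Y$ is the poset of sets $F$ disjoint from $\Pi$ such that $\Pi\cup F$ is a compatible family and $F\cap\operatorname{Red}_\Pi\ne\emptyset$. The map $F\mapsto F\cap\operatorname{Red}_\Pi$ is an order-preserving retraction onto $\mathbb F(\operatorname{Red}_\Pi)$ that is $\le\operatorname{id}$. So it suffices to treat $\mathbb F(\operatorname{Red}_\Pi)$.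

\emph{Domination.} Let $P\ne N$ in $\mathcal V$, and suppose that every element of $\mathcal V$ compatible with $P$, including $P$, is compatible with $N$. Put $\phi(F)=F\cup\{N\}$ if $P\in F$ and $\phi(F)=F$ otherwise. Then $F\le\phi(F)\ge\phi(F)\setminus\{P\}$ is a fence on $\mathbb F(\mathcal V)$ from the identity to a retraction onto $\mathbb F(\mathcal V\setminus\{P\})$; the last set is nonempty because it contains $N$ when $P\in F$. So if $\mathbb F(\mathcal V\setminus\{P\})$ is strongly contractible, then so is $\mathbb F(\mathcal V)$.

\emph{The choice of $M$.} Choose $M\in\operatorname{Red}_\Pi$ such that $L_M$ is maximal under inclusion among links of elements of $\operatorname{Red}_\Pi$, and $\operatorname{red}(M)$ is maximal among elements of $\operatorname{Red}_\Pi$ with link $L_M$. Let $\mathcal V\subset\operatorname{Red}_\Pi$ contain all elements of $\operatorname{Red}_\Pi$ compatible with $M$, and let $\mathcal X\subset\mathcal V$ be the set of elements incompatible with $M$. We show by induction on $|\mathcal X|$ that $\mathbb F(\mathcal V)$ is strongly contractible. If $\mathcal X=\emptyset$, the fence $F\le F\cup\{M\}\ge\{M\}$ contracts it. Let $\mathcal X\ne\emptyset$;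 we find a dominated element of $\mathcal X$.

\emph{The choice of $P$ and $N$.} For $P\in\mathcal X$, maximality of $L_M$ gives $L_P=L_M$ or $L_M\not\subset L_P$, and in the second case $[M]^\pm$ lies in one side of $P$ by Lemma~\ref{lem:sides}. Call a side of $P$ \emph{admissible} if $L_P=L_M$, or if $L_P\ne L_M$ and it is the side not containing $[M]^\pm$. Choose $P\in\mathcal X$ and an admissible side $\Sigma$ of $P$ with $|\Sigma|$ minimal among all such pairs. Apply Lemma~\ref{lem:sides}, with $P_1\supset[M]^\pm$ if $L_P\ne L_M$. The elements of $\Pi$ are compatible with $M$ and $P$, so by Lemma~\ref{lem:compat} each of $M',P'$ that is reductive lies in $\operatorname{Red}_\Pi$. If $M'$ is reductive, then $\operatorname{red}(M')\le\operatorname{red}(M)$ by the choice of $M$, as $L_{M'}=L_M$; if not, $\operatorname{red}(M')\le0<\operatorname{red}(M)$. So \eqref{eq:red} gives $\operatorname{red}(P')\ge\operatorname{red}(P)>0$ and $P'\in\operatorname{Red}_\Pi$.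
\begin{itemize}
\item If $L_P\ne L_M$, then $\Sigma=P_2\supset P'_2$. Put $N=P'$.
\item If $L_P=L_M$, then $P'$ has link $L_M$, so $\operatorname{red}(P')\le\operatorname{red}(M)$, and \eqref{eq:red} gives $\operatorname{red}(M')\ge\operatorname{red}(P)>0$ and $M'\in\operatorname{Red}_\Pi$. Put $N=M'$ if $\Sigma=P_1\supset M'_2$, and $N=P'$ if $\Sigma=P_2\supset P'_2$.
\end{itemize}
In all cases $N\in\operatorname{Red}_\Pi$ is compatible with $M$ and $P$, so $N\in\mathcal V$ and $N\ne P$; moreover $L_N=L_P$, and a side of $N$ is contained in $\Sigma$.

\emph{$N$ dominates $P$.} Let $Q\in\mathcal V$ be compatible with $P$. If $Q=P$ we are done. If $Q$ is adjacent to $P$, it is adjacent to $N$. If $Q$ is compatible with $M$, use Lemma~\ref{lem:compat}. There remains the case that $Q\in\mathcal X$, $Q\ne P$, $Q$ is not adjacent to $P$, and $Q^\alpha\cap P^\beta=\emptyset$. If $P^\beta=\Sigma$, then $Q^\alpha$ misses the side of $N$ contained in $\Sigma$. Suppose $P^\beta\ne\Sigma$, so that $Q^\alpha\subset\Sigma\cup L_P$. We show that $Q^\alpha$ is an admissible side properly contained in $\Sigma$, contradicting minimality. Let $p\in\max(P)$ and $q\in\max(Q)$; then $p\notin L_Q$.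
\begin{itemize}
\item $Q^\alpha\subset\Sigma$. A letter $z\in Q^\alpha\cap L_P$ is adjacent to $p$ and $p^{-1}$, so both would lie in $Q^\alpha$; but one of them lies in $P^\beta$.
\item $Q^\alpha$ is admissible. This holds by definition if $L_Q=L_M$. Otherwise $[M]^\pm$ lies in one side of $Q$, and it suffices to find a letter of $[M]^\pm$ in $P^\beta$, which is disjoint from $Q^\alpha$. If $L_P\ne L_M$, then $P^\beta=P_1\supset[M]^\pm$. If $L_P=L_M$, then $p\in[M]$ and one of $p^{\pm1}$ lies in $P^\beta$.
\item $Q^\alpha\ne\Sigma$. Suppose $Q^\alpha=\Sigma$. This set contains one of $p^{\pm1}$ and one of $q^{\pm1}$. A letter $z\in L_P\setminus L_Q$ is adjacent to $p^{\pm1}$, so it lies in $Q^\alpha=\Sigma$, which is disjoint from $L_P$. A letter $z\in L_Q\setminus L_P$ is adjacent to $q^{\pm1}$, so it lies in $\Sigma=Q^\alpha$, which is disjoint from $L_Q$. Hence $L_P=L_Q$, and two partitions with a common link and a common side are equal.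
\end{itemize}
So $N$ dominates $P$, the set $\mathcal V\setminus\{P\}$ satisfies the inductive hypothesis, and the case $\mathcal V=\operatorname{Red}_\Pi$ is the proposition.
\end{proof}

\section{Retraction onto the minima}\label{sec:morse}

Let $H\le U^0(A_\Gamma)$ fix $X_0$. A Salvetti $\sigma$ is \emph{terminal} if it has no reductive partition; by Corollary~\ref{cor:norm2}(1) this means that $n(Z)=n(\sigma)$ for all $Z\ge\sigma$, so the notion is $H$-invariant. Let
\[
E=\{Y\in\mathcal K: Y\ge\sigma\text{ for some terminal }\sigma\},
\]
an $H$-invariant subset that is closed upward. A terminal $\sigma\le Y$ is minimal for $Y$. So $n$ takes the same value on comparable elements of $E$: a terminal Salvetti below the smaller one is minimal for both.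

\begin{lemma}\label{lem:terminal}
If $Y\in E$, then every Salvetti $\sigma'$ that is minimal for $Y$ is terminal.
\end{lemma}

\begin{proof}
Let $\sigma\le Y$ be terminal. Both $\sigma$ and $\sigma'$ are minimal for the balanced element $U(Y)$; write $U(Y)=\sigma'^{\,\Pi'}$ with $\Pi'$ neutral at $\sigma'$. If $\sigma'$ has a reductive partition, it has one, $P$, compatible with $\Pi'$, by Lemma~\ref{lem:neutral}. Then $Z=\sigma'^{\,\Pi'\cup\{P\}}\ge U(Y)\ge\sigma$ has $n(Z)<n(\sigma')=n(\sigma)$, which is impossible for terminal $\sigma$.
\end{proof}

\begin{proposition}\label{prop:morse}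
The inclusion $|E^H|\hookrightarrow|\mathcal K^H|$ is a homotopy equivalence. In particular, taking $H$ trivial, $|E|$ is connected.
\end{proposition}

\begin{proof}
We recall the mechanism. Let a poset $\mathcal L'$ be obtained from a subposet $\mathcal L$ by adding an antichain. Then $|\mathcal L'|$ is obtained from $|\mathcal L|$ by attaching, for each new element $Y$, a cone over the join $|\mathcal L_{<Y}|*|\mathcal L_{>Y}|$. A join with a contractible factor is contractible, attaching cones along contractible subcomplexes of a CW complex is a homotopy equivalence, and so is the inclusion into an increasing union of such extensions, by Whitehead's theorem.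

Add the elements of $\mathcal K^H\setminus E$ to $E^H$ in lexicographic order of the pair $(n(Y),|\operatorname{Hyp}(Y)|)$. The second coordinate is bounded by $|V|$ plus the number of partitions, so the stages form a sequence, and elements with the same pair are incomparable. Let $Y\in\mathcal K^H\setminus E$ with $n(Y)=r$. We determine which elements of $\mathcal K^H$ comparable to $Y$ are present when $Y$ is added.

\emph{Below.} An element $Z<Y$ is not in $E$ and has $n(Z)\ge r$ and fewer hyperplanes. It is present if and only if $n(Z)=r$.

\emph{Above.} An element $Z>Y$ has $n(Z)\le r$, and it is present if $n(Z)<r$. Let $n(Z)=r$. A Salvetti minimal for $Y$ is then minimal for $Z$; if $Z\in E$ it would be terminal by Lemma~\ref{lem:terminal}, giving $Y\in E$. So $Z\notin E$, and $Z$ comes later.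

The two factors are thus $|B_Y^H|$ and $|R_Y^H|$, where $B_Y=\{Z<Y:n(Z)=r\}$.

\emph{$Y$ is not balanced.} Then $U(Y)\in B_Y^H$. Let $Z\in B_Y$ and let $\sigma'$ be minimal for $Z$. It is minimal for $Y$, so $\operatorname{Hyp}(\sigma')\subset\operatorname{Hyp}(Z)\cap\operatorname{Hyp}(U(Y))$. By Proposition~\ref{prop:order}(c) this intersection is the hyperplane set of a unique $W(Z)\le Y$. By Proposition~\ref{prop:order}(b), applied below $Y$, we have $\sigma'\le W(Z)\le Z$ and $W(Z)\le U(Y)$, and $W$ is order-preserving. Also $r=n(Y)\le n(W(Z))\le n(\sigma')=r$, so $W(Z)\in B_Y$. By uniqueness $W$ commutes with $H$. The fence $Z\ge W(Z)\le U(Y)$ restricts to $B_Y^H$ and contracts it.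

\emph{$Y$ is balanced.} A Salvetti minimal for $Y$ is not terminal, since $Y\notin E$. By Proposition~\ref{prop:upper}, $R_Y$ is strongly contractible; $H$ acts on it, and $|R_Y^H|$ is contractible by Lemma~\ref{lem:stong}.

For trivial $H$ we get $|E|\simeq K_\Gamma$, which is connected by (F4).
\end{proof}

\section{Contracting the minima to $X_0$}\label{sec:contract}

So far we have used only that weights are finite, invariant, and satisfy the uncrossing inequality. To see that $E$ surrounds $X_0$ we compute weights near $X_0$. Call a Salvetti $\sigma$ \emph{good} if some $Z\in\mathcal K$ satisfies $Z\ge\sigma$ and $Z\ge X_0$. Unlike in the free case, a vertex $v$ of a good Salvetti can have positive weight, because it can cross hyperplanes of $X_0$ inside $Z$. But each such crossing is shared by every partition $P$ with $v\in\max(P)$.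

\begin{lemma}\label{lem:good}
Let $\sigma$ be good, let $Z=\sigma^{\Pi_Z}\ge X_0$, and put $\Pi_0=\Pi_Z\cap\operatorname{Hyp}(X_0)$. Let $P$ be any partition at $\sigma$ and $v\in\max(P)$. Then $\|P\|\ge\|v\|$, and if equality holds then $P$ is compatible with every element of $\Pi_0$. In particular good Salvettis are terminal.
\end{lemma}

\begin{proof}
We have $\operatorname{Hyp}(X_0)\subset V\cup\Pi_0$. By Lemma~\ref{lem:collapse}, a lift of $s\in\operatorname{Hyp}(X_0)$ may be regarded as a hyperplane of $\widetilde Z$, and also of $\widetilde S$ if $s\in V$ or of $\widetilde S^R$ if $s=R\in\Pi_0$. Let $\mathcal S_1$ be the set of $s\in\operatorname{Hyp}(X_0)$ adjacent to $v$, that is, $s\in\operatorname{lk}(v)$ or $s=R$ with $v\in L_R$. Let $\mathcal S_2$ be the set of elements of $\Pi_0$ incompatible with $P$. If $v\in L_R$ then $R$ is adjacent to $P$, so $\mathcal S_1\cap\mathcal S_2=\emptyset$. We show $\|v\|\le|\mathcal S_1|$ and $\|P\|\ge|\mathcal S_1|+|\mathcal S_2|$.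

\emph{$\|v\|\le|\mathcal S_1|$.} If lifts of $v$ and $s$ coincide or do not cross in $\widetilde Z$, one of their quadrants contains no vertex by (G1), no $g$ has the corresponding pair of positions, and they do not cross dynamically. By (F2) this gives $i(v,s)=0$ for $s\notin\mathcal S_1$. For $s\in\mathcal S_1$, lifts that cross dynamically cross in $\widetilde Z$, hence share a square in $\widetilde S$ or $\widetilde S^R$. There is only one square with these two labels in $\sigma$, and only the square $e_R\times v$ in $\sigma^R$. So $A$ is transitive on such pairs of lifts, the stabilizer of $f$ is transitive on the pairs containing $f$, and $i(v,s)\le1$.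

\emph{$i(P,s)\ge1$ for $s\in\mathcal S_1$.} If $s\in V$ put $r=s$ and $N=D_r$; if $s=R$ take $r\in\max(R)$ and $N=R$. Then $r$ is adjacent to $v$, $N$ splits $r$, and $(N,A_{\operatorname{lk}(r)})$ is a lift of $s$. For signs $\alpha,\beta$ let $g=v^\alpha r^\beta$, which lies in neither $A_{L_P}=A_{\operatorname{lk}(v)}$ nor $A_{\operatorname{lk}(r)}$. As $g^n=r^{\beta n}v^{\alpha n}=v^{\alpha n}r^{\beta n}$, the gate in $A_{L_P}$ is $r^{\beta n}$ and the type there contains $v^\alpha$; the gate in $A_{\operatorname{lk}(r)}$ is $v^{\alpha n}$ and the type there contains $r^\beta$. All four pairs of positions occur.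

\emph{$i(P,Q)\ge1$ for $Q\in\mathcal S_2$.} Each quadrant $P^\alpha\cap Q^\beta$ contains a letter $x$, and $g=x$ has type containing $x$ at both $A_{L_P}$ and $A_{L_Q}$. So $(P,A_{L_P})$ crosses $(Q,A_{L_Q})$ dynamically.

Thus $\|P\|-\|v\|\ge|\mathcal S_2|$. Taking $\|v\|=\lambda(P)$ gives $\operatorname{red}(P)\le0$.
\end{proof}

Salvettis below $X_0$ are good, with $Z=X_0$, hence terminal; so $X_0\in E$. The equality case of the lemma lets us join $U(Y)$ with $X_0$.

\begin{lemma}\label{lem:join}
Let $Y\in E$, and suppose some Salvetti $\sigma\le Y$ is good. There is a unique $J(Y)\ge U(Y)$ with $\operatorname{Hyp}(J(Y))=\operatorname{Hyp}(U(Y))\cup\operatorname{Hyp}(X_0)$, and $J(Y)\ge X_0$. Consequently every terminal $\sigma'\le Y$ is good.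
\end{lemma}

\begin{proof}
The good Salvetti $\sigma$ is terminal, hence minimal for $Y$, so $U(Y)=\sigma^{\Pi'}$ with $\Pi'$ neutral. Let $Z,\Pi_0$ be as in Lemma~\ref{lem:good}. Each $P\in\Pi'$ has $\|P\|=\|v\|$ for some $v\in\max(P)$, so it is compatible with all of $\Pi_0$. Put $J(Y)=\sigma^{\Pi'\cup\Pi_0}\ge U(Y)$. Since $\Pi_0\subset\operatorname{Hyp}(X_0)\subset V\cup\Pi_0$, its hyperplane set $V\cup\Pi'\cup\Pi_0$ equals $\operatorname{Hyp}(U(Y))\cup\operatorname{Hyp}(X_0)$. Both $X_0$ and $\sigma^{\Pi_0}$ lie below $Z$, so Proposition~\ref{prop:order}(b) gives $X_0\le\sigma^{\Pi_0}\le J(Y)$. All candidates lie above $U(Y)$, so uniqueness also follows from Proposition~\ref{prop:order}(b). A terminal $\sigma'\le Y$ is minimal for $Y$, so $\sigma'\le U(Y)\le J(Y)$ and $\sigma'$ is good.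
\end{proof}

\begin{lemma}\label{lem:allgood}
Every terminal Salvetti is good.
\end{lemma}

\begin{proof}
Let $\sigma$ be terminal. By Proposition~\ref{prop:morse} there is a sequence $X_0=Y_0,Y_1,\dots,Y_k=\sigma$ in $E$ with consecutive terms comparable. We show by induction that every terminal Salvetti below $Y_i$ is good. This holds for $Y_0$. The smaller of $Y_i,Y_{i+1}$ lies in $E$, so some terminal $\tau$ lies below both; it is good by induction, and Lemma~\ref{lem:join} applies to $Y_{i+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemmas~\ref{lem:join} and~\ref{lem:allgood}, $J$ is defined on all of $E$. For $Y\in E$ a terminal $\sigma\le Y$ satisfies $\sigma\le U(Y)\le J(Y)$, so $U$ and $J$ map $E$ to $E$. Let $Y\le Y_1$ in $E$. Then $n(Y)=n(Y_1)$, so Salvettis minimal for $Y$ are minimal for $Y_1$, and $\operatorname{Hyp}(U(Y))\subset\operatorname{Hyp}(U(Y_1))$. Both elements lie below $Y_1$, so $U(Y)\le U(Y_1)$ by Proposition~\ref{prop:order}(b). Next, $\operatorname{Hyp}(J(Y))\subset\operatorname{Hyp}(J(Y_1))$ and both elements lie above $U(Y)$, so $J(Y)\le J(Y_1)$. For $\eta\in H$ the element $\eta J(Y)$ lies above $\eta U(Y)=U(\eta Y)$ and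 has hyperplane set $\operatorname{Hyp}(U(\eta Y))\cup\operatorname{Hyp}(X_0)$, so $\eta J(Y)=J(\eta Y)$ by uniqueness. The fence
\[
Y\ \ge\ U(Y)\ \le\ J(Y)\ \ge\ X_0
\]
of equivariant order-preserving maps restricts to $E^H$ and contracts $|E^H|$ to $X_0$. By \eqref{eq:fix} and Proposition~\ref{prop:morse}, $K_\Gamma^H=|\mathcal K^H|\simeq|E^H|$ is contractible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A finite subgroup $H$ fixes a point of $K_\Gamma$ by (F5), hence an element $X_0\in\mathcal K$ by \eqref{eq:fix}, and Theorem~\ref{thm:B} applies. An infinite subgroup fixes no point because the action is proper. Stabilizers of simplices fix them pointwise, so $K_\Gamma$ is a $U^0(A_\Gamma)$-CW complex, and it is cocompact by (F4).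
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:norm}]
Write $N=N_G(H)$. The group $N/H$ acts on $K_\Gamma^H$, and a subgroup $F/H$ has fixed point set $K_\Gamma^F$. If $F/H$ is finite then $F$ is finite and this set is contractible; otherwise it is empty. For cocompactness, let $\tau$ be a simplex of $K_\Gamma$. Then $g\tau\subset K_\Gamma^H$ if and only if $g^{-1}Hg\le\operatorname{Stab}(\tau)$. The finite group $\operatorname{Stab}(\tau)$ has finitely many subgroups, and the elements $g$ for which $g^{-1}Hg$ is a given subgroup form at most one coset $Ng_j$. So the translates of $\tau$ in $K_\Gamma^H$ form finitely many $N$-orbits, and there are finitely many $G$-orbits of simplices. A group acting cocompactly with finite stabilizers on a contractible complex is of type $F_\infty$. This applies to $N$ and $N/H$, and to $C_G(H)$, which has finite index in $N$ because $N/C_G(H)$ embeds in $\operatorname{Aut}(H)$.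
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCV}
Corey Bregman, Ruth Charney, and Karen Vogtmann,
\emph{Finite groups of untwisted outer automorphisms of RAAGs},
arXiv:2308.09222 (2023).

\bibitem{CSV}
Charney, Stambaugh, and Vogtmann,
\emph{Outer space for untwisted automorphisms of right-angled Artin groups}.

\end{thebibliography}
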